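# The running maximum of one-dimensional Mott hopping occupies $2+\lfloor\frac1{\alpha-1}\rfloor$ sites

## 1. Two theorems on $\overline X_t$

**Theorem A.** Let $\alpha>1$ and $m:=\lfloor\frac1{\alpha-1}\rfloor$. Let $\omega=(\omega_i)_{i\in\mathbb Z}$ be a random environment with law $\mathbf P$: a simple point process on $\mathbb R$ with $\omega_0=0$ and $\omega_i<\omega_{i+1}$ for all $i$, whose gaps $g_i:=\omega_{i+1}-\omega_i$, $i\in\mathbb Z$, are i.i.d. with $\mathbf P(g_0>u)=e^{-u}$, $u\ge0$. We identify $\omega$ with its set of points. Put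
$$c(\omega_i,\omega_j)=\exp(-|\omega_i-\omega_j|^\alpha)\quad(i\ne j),\qquad c(\omega_i,\omega_i)=0,\qquad c(\omega_i)=\sum_jc(\omega_i,\omega_j),$$
and, given $\omega$, let $X=(X_t)_{t\ge0}$ be the continuous-time Markov chain on $\omega$ started from $\omega_0=0$ with generator
$$(\mathcal Lf)(\omega_i)=\sum_{j\in\mathbb Z}\frac{c(\omega_i,\omega_j)}{c(\omega_i)}\big(f(\omega_j)-f(\omega_i)\big).$$
Write $P_0$ for its law given $\omega$, and $\overline X_t=\sup_{s\le t}X_s$. Call a process $(\Gamma_t)_{t\ge0}$ of subsets of $\omega$ environment-measurable if each $\Gamma_t$ is a measurable function of $\omega$ and $t$ only.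

(i) There is an environment-measurable $(\Gamma_t)$ with $\Gamma_t\subseteq\omega$, $|\Gamma_t|=m+2$ and
$$\lim_{t\to\infty}P_0(\overline X_t\in\Gamma_t)=1\qquad\mathbf P\text{-a.s.}\tag{1}$$

(ii) There is a deterministic $\varepsilon_0>0$ such that $\mathbf P$-a.s. there are arbitrarily large $t$ for which $m+2$ distinct points $x\in\omega$ each satisfy $P_0(\overline X_t=x)\ge\varepsilon_0$. Hence no environment-measurable $(\Gamma'_t)$ with $\Gamma_t'\subseteq\omega$ and $|\Gamma'_t|<m+2$ for all sufficiently large $t$ satisfies (1) in place of $\Gamma_t$.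

**Theorem B.** In the same setting let $\eta^*=\alpha-1-\frac1{m+1}$, which is $>0$ because $m+1>\frac1{\alpha-1}$.

1. For every $\eta'<\eta^*$ the sets $\Gamma_t$ of Theorem A(i) can be chosen so that $\mathbf P$-a.s. $P_0(\overline X_t\notin\Gamma_t)\le\exp(-(\log t)^{\eta'/\alpha})$ for all large $t$.
2. Let $N_\varepsilon(t)=\min\{|\Gamma|:\Gamma\subset\omega,\ P_0(\overline X_t\in\Gamma)\ge1-\varepsilon\}$. For every $\varepsilon\in(0,\varepsilon_0)$, with $\varepsilon_0$ the constant constructed for Theorem A(ii), $\mathbf P$-a.s. the set of limit points of $N_\varepsilon(t)$ as $t\to\infty$ is exactly $\{1,2,\dots,m+2\}$. Moreover $N_\varepsilon(t)\to1$ in $\mathbf P$-probability.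

The process is one-dimensional Mott variable-range hopping with exponent $\alpha$ and zero drift. Theorem A is a statement that is posed as a conjecture in David A. Croydon, Ryoki Fukushima, Stefan Junk, "Extremal regime for one-dimensional Mott variable-range hopping", arXiv:2208.12102 (2022). Theorem A says that the conjecture is true. Theorem B is a strengthening that the conjecture does not need.

Let us read the statement slowly. The points of $\omega$ are sites on the line. The walker waits an exponential time of mean $1$ at each site and then jumps to another site, with a strong preference for near ones: a jump of length $d$ has weight $e^{-d^\alpha}$. All sites can be reached in one jump, but long empty intervals are almost impassable. So an observer who sees the environment and the clock, but not the walker, should be able to guess the rightmost point visited so far: it should be the left end of a large gap. Environment-measurability says exactly that the guess uses the environment and the clock only; without it one would take the single point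 $\Gamma_t=\{\overline X_t\}$. How many guesses does one need so as to be right with probability tending to $1$, for almost every environment, along all $t\to\infty$? For $\alpha>2$ we have $m=0$ and the answer is two; for $\alpha=2$ it is three; for $\alpha=\frac32$ it is four; for $\alpha=1.3$ it is five.

The last sentence of Theorem A(ii) follows from the one before it. At a time $t$ as in (ii), a set $\Gamma'_t$ with fewer than $m+2$ elements misses one of the $m+2$ points, so $P_0(\overline X_t\in\Gamma_t')\le1-\varepsilon_0$; and such $t$ are arbitrarily large.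

The number $N_\varepsilon(t)$ in Theorem B is the least number of guesses that covers $\overline X_t$ up to probability $\varepsilon$. For example, if $\overline X_t$ takes three values with probabilities $0.6$, $0.3$, $0.1$, then $N_{0.5}(t)=1$, $N_{0.2}(t)=2$ and $N_{0.05}(t)=3$. Theorem B.2 says that at a typical fixed time one guess suffices, while along exceptional times every number up to $m+2$ occurs infinitely often.

## 2. Reversible networks: cuts, paths and exit times

Write $P_x$ for the law of the walk started at $x\in\omega$ in a fixed environment, $c(B)=\sum_{x\in B}c(x)$, and $\tau_B$ for the hitting time of $B$ (with $\tau_y=\tau_{\{y\}}$). Let $\tau_x^+$ be the first time after the first jump at which the walk is at $x$. First we check that everything is finite.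

**Lemma 1 (local sums).** Let $S_i=\sum_{j\in\mathbb Z}e^{-|\omega_i-\omega_j|}$. Then $\sum_je^{-|\omega_i-\omega_j|^\alpha}\le eS_i$, in particular $c(\omega_i)\le eS_i$, and $\mathbf P(S_i>3k)\le e^{5-3k}$ for all $k>0$.

*Proof.* For $x\ge0$ we have $x^\alpha\ge x-1$ (if $x\ge1$ then $x^\alpha\ge x$; if $x<1$ the right side is negative). This gives the first claim. Seen from $\omega_i$, the points on the two sides form independent Poisson processes of rate $1$, and the term $j=i$ contributes $1$. By the exponential formula for Poisson processes,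
$$\mathbf Ee^{S_i}=e\Big(\exp\int_0^\infty(e^{e^{-x}}-1)\,dx\Big)^2\le e\cdot(e^2)^2=e^5,$$
because $e^f-1\le2f$ on $[0,1]$ (the left side is convex, vanishes at $0$, and is $e-1\le 2$ at $1$). Markov's inequality finishes the proof. $\square$

So a.s. all $c(x)$ are finite. All jump rates equal $1$, so there is no explosion, $X$ makes finitely many jumps up to time $t$, and $\overline X_t$ is attained. Since $c(\cdot,\cdot)$ is symmetric, the transition probabilities satisfy
$$c(x)p_s(x,y)=c(y)p_s(y,x).\tag{2}$$
If $Q\subset\omega$ is finite, then $\tau_{Q^c}<\infty$ a.s., since from each point of $Q$ one can jump out. Its edge boundary is $\partial Q=\sum_{x\in Q,\,y\notin Q}c(x,y)$, and its equilibrium measure is $\nu_Q=c|_Q/c(Q)$.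

We recall effective conductance. For a function $f$ of finite support put $\mathcal E(f)=\frac12\sum_{x,y}c(x,y)(f(x)-f(y))^2=-\sum_xc(x)f(x)(\mathcal Lf)(x)$. For $B\subset\omega$ with finite complement and $x\notin B$ let
$$C_{\rm eff}(x\leftrightarrow B)=\min\{\mathcal E(f): f(x)=1,\ f=0\text{ on }B\},\qquad R_{\rm eff}=1/C_{\rm eff}.$$
The classical identity is
$$c(x)\,P_x(\tau_B<\tau_x^+)=C_{\rm eff}(x\leftrightarrow B).\tag{3}$$
Indeed $h(z)=P_z(\tau_x<\tau_B)$ satisfies $\mathcal Lh=0$ off $B\cup\{x\}$, so adding to $h$ a function $f$ that vanishes on $B\cup\{x\}$ changes $\mathcal E$ by $\mathcal E(f)\ge0$. Thus $h$ is the minimizer, and $\mathcal E(h)=-c(x)(\mathcal Lh)(x)=c(x)P_x(\tau_B<\tau_x^+)$. Two bounds follow. If $x\in Q$ and $B=Q^c$, the test function $1_Q$ gives the first; and if $x$ is joined to $B$ by a path of nearest-neighbor edges, each edge $(\omega_i,\omega_{i+1})$ having resistance $e^{g_i^\alpha}$, with total resistance $r$, the Cauchy–Schwarz inequality applied to $1=\sum(\text{decrements of }f\text{ along the path})$ gives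 $1\le r\,\mathcal E(f)$, hence the second:
$$C_{\rm eff}(x\leftrightarrow Q^c)\le\partial Q,\qquad C_{\rm eff}(x\leftrightarrow B)\ge1/r.\tag{4}$$

**Lemma 2 (cuts).** The total conductance of all edges that cross the gap $(\omega_i,\omega_{i+1})$ is at most $e^{-g_i^\alpha}(eS_i)(eS_{i+1})$. If $S_i,S_{i+1}\le3k$, it is at most $81k^2e^{-g_i^\alpha}$.

*Proof.* Since $(u+v)^\alpha\ge u^\alpha+v^\alpha$ for $u,v\ge0$, the total is at most
$$\sum_{j\le i<j'}e^{-(\omega_i-\omega_j)^\alpha-g_i^\alpha-(\omega_{j'}-\omega_{i+1})^\alpha}\le e^{-g_i^\alpha}(eS_i)(eS_{i+1}),$$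
by Lemma 1, and $9e^2\le81$. $\square$

**Lemma 3 (a small boundary makes exit slow).** If $J\subset Q$ are finite, then $P_{\nu_J}(\tau_{Q^c}\le t)\le t\,\partial Q/c(J)$.

*Proof.* By (2), $P_{\nu_J}(X_s=x)\le\sum_{y\in\omega}c(y)p_s(y,x)/c(J)=\sum_yc(x)p_s(x,y)/c(J)=c(x)/c(J)$. The walk starts in $Q$, so an exit before $t$ needs a jump from $Q$ to $Q^c$. The expected number of such jumps is at most
$$\int_0^t\sum_{x\in Q,\,y\notin Q}\frac{c(x)}{c(J)}\cdot\frac{c(x,y)}{c(x)}\,ds=\frac{t\,\partial Q}{c(J)}.\qquad\square$$

**Lemma 4 (a good path makes exit fast).** Let $D$ be finite, and let $x\in D$ be joined to a point of $D^c$ by a path of nearest-neighbor edges of total resistance $r=\sum e^{g_i^\alpha}$ whose vertices other than its endpoint lie in $D$. Then $E_x\tau_{D^c}\le r\,c(D)$.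

*Proof.* Let $c(y)\mathsf g(x,y)$ be the expected time spent at $y$ before $\tau_{D^c}$. The generator killed outside $D$ is self-adjoint in $L^2(D,c)$, so $\mathsf g$ is symmetric. Hence
$$\mathsf g(x,y)=\mathsf g(y,x)=P_y(\tau_x<\tau_{D^c})\,\mathsf g(x,x)\le\mathsf g(x,x).$$
The number of visits to $x$ before exit is geometric with mean $1/P_x(\tau_{D^c}<\tau_x^+)$, and each visit lasts a time of mean $1$; so by (3) and (4), $\mathsf g(x,x)=R_{\rm eff}(x\leftrightarrow D^c)\le r$. Summing over $y\in D$ gives $E_x\tau_{D^c}=\sum_{y\in D} c(y)\mathsf g(x,y)\le r\,c(D)$. $\square$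

**Example.** Take a toy network with four points $-1,0,g,g+1$ and only the nearest-neighbor edges, of conductances $e^{-1},e^{-g^\alpha},e^{-1}$. Start at $0$. Each visit to $0$ is followed by a jump over the gap with probability $e^{-g^\alpha}/(e^{-1}+e^{-g^\alpha})$, so the mean number of visits to $0$ before crossing is $1+e^{g^\alpha-1}$, and the mean number of visits to $-1$ is one less. The mean crossing time is $1+2e^{g^\alpha-1}$. Lemma 4 with $D=\{-1,0\}$ has $r=e^{g^\alpha}$ and $c(D)=2e^{-1}+e^{-g^\alpha}$, and $r\,c(D)=1+2e^{g^\alpha-1}$: equality. The crossing time is (resistance of the gap) times (mass of the well behind it).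

## 3. Gaps in a window of width $\rho^{1-\alpha}$

This section is a calculation on the back of an envelope; the proof starts in Section 4, and the heuristics are used nowhere.

Suppose the walk is confined to a well whose right bounding gap has size $g$, whose inner gaps are smaller, and whose left bounding gap is larger. A gap larger than $g$ shows up after about $e^g$ sites, because each gap exceeds $g$ with probability $e^{-g}$. So the mass of the well is about $e^g$, and the crossing time is about
$$T(g):=\exp(g^\alpha+g).$$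
Given $t$, let $\rho=\rho(t)$ solve $T(\rho)=t$. A gap clearly smaller than $\rho$ is crossed long before $t$; a gap clearly larger is not crossed.

The first guess is therefore the single site $\omega_K$, where $K\ge0$ is the first index with $g_K>\rho(t)$. To see exactly where it breaks, put $g=\rho+x\rho^{1-\alpha}$ with $x$ fixed. Then
$$g^\alpha=\rho^\alpha(1+x\rho^{-\alpha})^\alpha=\rho^\alpha+\alpha x+O(\rho^{-\alpha}),\qquad\text{so}\qquad T(g)/t\to e^{\alpha x}.$$
A gap in a window of width of order $\rho^{1-\alpha}$ around $\rho$ is undecided: it has been crossed by time $t$ with probability bounded away from $0$ and $1$. At a fixed $t$ this is rare, since the first gap exceeding the lower end of the window falls inside it with probability of order $\rho^{1-\alpha}\to0$. But (1) is an almost sure statement about all large $t$. As $\rho(t)$ moves from $k$ to $k+1$ it goes through about $k^{\alpha-1}$ disjoint windows, so about one exceptional window per level $k$ is to be expected, and one guess cannot suffice for all $t$.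

Now count. Let $\delta=k^{1-\alpha}$. For a given window, the probability of meeting $r$ undecided gaps before the first gap above the window is about $\delta^r$. With $1/\delta$ windows at level $k$, the expected number of bad windows is about $\delta^{r-1}=k^{-(\alpha-1)(r-1)}$. The sum over $k$ diverges precisely when $(r-1)(\alpha-1)\le1$, that is, when $r\le m+1$. So one meets $m+1$ undecided gaps infinitely often, and $m+2$ only finitely often. The maximum may sit at the left end of each undecided gap or at the left end of the first gap that is clearly too large: $m+2$ sites.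

To turn this into a proof of (i), we widen the windows to $\delta_k=k^{1-\alpha+\eta}$ with a small $\eta>0$. A change $\delta_k$ in a gap then changes its resistance by a factor of at least $e^{k^\eta}$, which beats every power of $k$ lost in crude estimates. The count must survive the widening: we need $(\alpha-1-\eta)(m+1)>1$, which is exactly $\eta<\eta^*$. For (ii) there is no room for losing powers of $k$, and the environment will be chosen with more care.

## 4. Exit times started from the equilibrium measure

One point of (i) is not settled by the count. Suppose that the walk crosses an undecided gap at some time $\sigma\le t$. It then lands in the next block of sites and needs some time, say up to $s\ll t$, to reach the right end of that block. If $\sigma\in(t-s,t]$, the maximum at time $t$ may be in the middle of a block. So we must show that the exit time $\sigma$ of a finite set $D$ does not charge the short interval $(t-s,t]$.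

A natural hope is that $P_x(t_1<\tau_{D^c}\le t_2)\le(t_2-t_1)/t_1$ for each start $x$ in each reversible chain. This is false. Take the nearest-neighbor chain on $\{0,1,\dots,N\}$ with conductances $c(i,i+1)=B^i$, unit jump rates, and $D=\{0,\dots,N-1\}$. From $0$ it jumps to $1$, and from $1\le i\le N-1$ it jumps to $i+1$ with probability $B/(1+B)$. As $B\to\infty$ with $N$ fixed, the walk from $0$ goes straight to $N$ with probability tending to $1$, and then the exit time is a sum of $N$ exponential times of mean $1$. By Chebyshev's inequality this sum is in $(N-3\sqrt N,N+3\sqrt N]$ with probability at least $\frac89$. So for large $B$ the exit time from $0$ is in this interval with probability at least $\frac34$, while $(t_2-t_1)/t_1=6\sqrt N/(N-3\sqrt N)$ is as small as we like for large $N$. In this example $\nu_D$ gives almost no mass to $0$. For the start $\nu_D$ the hope is a theorem, for every finite $D$.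

**Lemma 5 (no concentration from equilibrium).** If $D$ is finite and $0<t_1<t_2$, then $P_{\nu_D}(t_1<\tau_{D^c}\le t_2)\le(t_2-t_1)/t_1$.

*Proof.* The generator $L_D$ killed outside $D$ is self-adjoint and non-positive in $L^2(D,c)$. Expanding the constant function $1$ in an orthonormal eigenbasis,
$$u(t):=P_{\nu_D}(\tau_{D^c}>t)=\frac{\langle1,e^{tL_D}1\rangle_c}{c(D)}=\sum_ia_ie^{-\lambda_it},\qquad a_i,\lambda_i\ge0.$$
So $u$ is convex and nonincreasing, with $u(0)=1$. By convexity,
$$\frac{u(t_1)-u(t_2)}{t_2-t_1}\le\frac{u(0)-u(t_1)}{t_1}\le\frac1{t_1}.\qquad\square$$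

We shall carry this bound from $\nu_D$ to the start $0$ by showing that from $\nu_D$ the walk visits $0$ early, before exit, with probability at least a negative power of $k$. The loss of a power of $k$ is harmless against $e^{-k^\eta/2}$.

## 5. A grid of scales and the environment at level $k$

From here on, $C\ge1$ denotes a constant that depends only on $\alpha$ and $\eta$ (from Section 7 on also on an integer $q\le m$) and may change from line to line. "Large $k$" means larger than a deterministic constant of this kind, unless an environment has been fixed.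

**Scales.** Fix $\eta\in(0,\eta^*)$. Put $\delta_k=k^{1-\alpha+\eta}$, which tends to $0$ since $\eta<\alpha-1$, and $T(\rho)=\exp(\rho^\alpha+\rho)$. For large integers $k$ the level-$k$ grid points are $\rho=k+j\delta_k$, $0\le j\le\lfloor1/\delta_k\rfloor$; there are at most $1/\delta_k+1\le Ck^{\alpha-1}$ of them. For large $t$ define $\rho(t)$ by $\rho(t)^\alpha+\rho(t)=\log t$, put $k=\lfloor\rho(t)\rfloor$, and let $\rho$ be the largest level-$k$ grid point $\le\rho(t)$. The next multiple would be beyond $\rho(t)$, so $\rho(t)\le\rho+\delta_k$, that is, $t\in[T(\rho),T(\rho+\delta_k)]$. With $\delta=\delta_k\le\frac14$ put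
$$a_0=\rho-2\delta,\qquad a=\rho-\delta,\qquad b=\rho+2\delta,\qquad\text{all in }[k-1,k+2].$$
If $k-1\le u<v$ and $v-u\ge\delta$, then $v^\alpha-u^\alpha\ge\alpha\delta(k-1)^{\alpha-1}=\alpha k^\eta(1-\frac1k)^{\alpha-1}\ge k^\eta$ for large $k$. So
$$e^{u^\alpha}\le e^{-k^\eta}e^{v^\alpha}.\tag{5}$$

**Components.** Let $\mathrm{Comp}_u$ be the maximal set of consecutive points of $\omega$ that contains $0$ and has all consecutive gaps $\le u$. Put
$$J=\mathrm{Comp}_{a_0}\ \subset\ J_a=\mathrm{Comp}_a\ \subset\ I=\mathrm{Comp}_b .$$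
With $K_+=\min\{i\ge0:g_i>b\}$ and $K_-=\min\{i\ge1:g_{-i}>b\}$ we have $I=\{\omega_i:-K_-<i\le K_+\}$. For example, if $g_{-1}=5$, $g_0=1$, $g_1=3$, $g_2=2$, $g_3=6$, then $\mathrm{Comp}_2=\{\omega_0,\omega_1\}$ and $\mathrm{Comp}_4=\{\omega_0,\omega_1,\omega_2,\omega_3\}$.

Let $n_k=\lceil ke^{k+2}\rceil$ and $h_k=\lceil k^{-(\alpha+1)}e^k\rceil$.

**Lemma 6 (environment).** $\mathbf P$-a.s., for all large $k$ and all grid points $\rho$ of level $k$:

- (E1) $K_\pm\le n_k$.
- (E2) $g_i\le a_0$ for $0\le i<h_k$, and at least $h_k/2$ of these $g_i$ are $\le1$; consequently $c(J)\ge h_k/(2e)\ge C^{-1}k^{-(\alpha+1)}e^k$.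
- (E3) $S_i\le3k$ for $|i|\le n_k+1$; together with (E1), consequently $c(I)\le Ck^2e^k$.
- (E4) $\sum_{|i|\le n_k}e^{g_i^\alpha}1_{\{g_i\le u\}}\le k^{\alpha+4}e^{u^\alpha}$ for $u\in\{a_0,a\}$.
- (E5) $\#\{0\le i<K_+:a<g_i\le b\}\le m+1$.

*Proof.* We bound the probability of failure for one grid point and then sum.

(E1): $\mathbf P(K_\pm>n_k)\le(1-e^{-b})^{n_k}\le e^{-n_ke^{-b}}\le e^{-k}$, since $b\le k+2$. Both signs together fail with probability at most $2e^{-k}$.

(E2): The first part fails with probability at most $h_ke^{-a_0}\le Ck^{-(\alpha+1)}$, since $a_0\ge k-\frac12$. The number of $i\in[0,h_k)$ with $g_i\le1$ is binomial with success probability $1-e^{-1}>\frac12$, so by Chernoff's bound the second part fails with probability at most $e^{-h_k/C}$. If (E2) holds, then $\omega_0,\dots,\omega_{h_k}\in J$, and $c(\omega_i)\ge e^{-g_i^\alpha}\ge e^{-1}$ whenever $g_i\le1$. This gives the bound on $c(J)$.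

(E3): By Lemma 1 the failure probability is at most $(2n_k+3)e^{5-3k}\le Cke^ke^{-3k}$, and the event is the same for all $\rho$ of level $k$. Since $c(\omega_i)\le eS_i\le9k$ for $|i|\le n_k$ and $|I|=K_++K_-\le2n_k$, we get $c(I)\le(2n_k+1)9k\le Ck^2e^k$.

(E4): The function $v\mapsto v^\alpha-v$ is convex and vanishes at $0$, and $u^\alpha-u\ge0$ for $u\ge1$, so its maximum on $[0,u]$ is $u^\alpha-u$. The mean of the sum is
$$(2n_k+1)\int_0^ue^{v^\alpha-v}\,dv\le(2n_k+1)\,u\,e^{u^\alpha-u}\le Ck^2e^{u^\alpha},$$
because $u\ge k-1$. Markov's inequality gives failure probability at most $Ck^{-(\alpha+2)}$.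

(E5): Look at the successive right gaps ($i\ge0$) that exceed $a$. By the lack of memory of the exponential law, each of them lies in $(a,b]$ independently with probability $1-e^{-(b-a)}\le3\delta_k$. (E5) fails exactly when the first $m+2$ of them all lie in $(a,b]$, which has probability at most $(3\delta_k)^{m+2}$.

There are at most $Ck^{\alpha-1}$ grid points of level $k$. So (E1)–(E4) fail somewhere at level $k$ with probability at most $Ck^{-2}$, which is summable. (E5) fails somewhere at level $k$ with probability at most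
$$(1/\delta_k+1)(3\delta_k)^{m+2}\le C\delta_k^{m+1}=Ck^{-(\alpha-1-\eta)(m+1)},$$
summable since $\eta<\eta^*$ means $(\alpha-1-\eta)(m+1)>1$. The Borel–Cantelli lemma applies. $\square$

## 6. Left ends of the gaps in $(a,b]$: proof of Theorem A(i) and Theorem B.1

**Definition of $\Gamma_t$.** For large $t$, with $k,\rho,a,b$ as above, let $i_1<\dots<i_j$ be the indices $0\le i<K_+$ with $g_i\in(a,b]$, let $i_{j+1}:=K_+$, and
$$\Gamma^\circ=\{\omega_{i_1},\dots,\omega_{i_{j+1}}\}.$$
When (E5) holds, $|\Gamma^\circ|\le m+2$, and we complete $\Gamma^\circ$ to exactly $m+2$ points by $\omega_{-1},\omega_{-2},\dots$. If (E5) fails we keep only the first $m+2$ points, and for small $t$ we take $\{\omega_0,\dots,\omega_{m+1}\}$. This is a measurable function of $(\omega,t)$. In the five-gap example above, with $a=2$ and $b=4$, we have $j=1$, $i_1=1$, $K_+=3$ and $\Gamma^\circ=\{\omega_1,\omega_3\}$.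

Fix an environment, a large $k$, and a level-$k$ grid point $\rho$ for which (E1)–(E5) hold. Put $T=T(\rho)$, $T'=T(\rho+\delta)$ and let $t\in[T,T']$. We shall prove
$$P_0(\overline X_t\notin\Gamma^\circ)\le e^{-k^\eta/4}\qquad\text{for large }k.\tag{6}$$
Every edge leaving $J_a$ or $I$ crosses one of its two bounding gaps. These gaps exceed $a$, respectively $b$, and by (E1) their endpoints have indices of modulus at most $n_k+1$. So Lemma 2 and (E3) give
$$\partial J_a\le162k^2e^{-a^\alpha},\qquad\partial I\le162k^2e^{-b^\alpha}.\tag{7}$$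

**Step 1: from $\nu_J$ the walk hits $0$ early.** The purpose is to compare the start $\nu_J$, for which Lemmas 3 and 5 are suited, with the start $0$. Let $s_0=k^{\alpha+7}e^{a_0^\alpha+k}$. We claim that for large $k$
$$p_0:=P_{\nu_J}(\tau_0\le s_0,\ \tau_0<\tau_{J_a^c})\ge\tfrac12 .$$
Let $x\in J\setminus\{0\}$. Apply Lemma 4 with $D=J_a\setminus\{0\}$ and the path inside $J$ from $x$ to $0$. Its gaps are $\le a_0$, so by (E4) its resistance is at most $k^{\alpha+4}e^{a_0^\alpha}$, and $c(D)\le c(I)\le Ck^2e^k$. Hence
$$E_x[\tau_0\wedge\tau_{J_a^c}]\le k^{\alpha+4}e^{a_0^\alpha}\cdot Ck^2e^k=Cs_0/k,$$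
and by Markov's inequality $P_{\nu_J}(\tau_0\wedge\tau_{J_a^c}>s_0)\le C/k$. By Lemma 3, (7), (E2) and (5),
$$P_{\nu_J}(\tau_{J_a^c}\le s_0)\le k^{\alpha+7}e^{a_0^\alpha+k}\cdot162k^2e^{-a^\alpha}\cdot Ck^{\alpha+1}e^{-k}\le Ck^{2\alpha+10}e^{-k^\eta}.$$
If $\tau_0\wedge\tau_{J_a^c}\le s_0<\tau_{J_a^c}$, then $\tau_0\le s_0<\tau_{J_a^c}$. So $p_0\ge1-C/k-Ck^{2\alpha+10}e^{-k^\eta}\ge\frac12$ for large $k$.

Put $s=e^{-k^\eta/2}T$. Since $k\le\rho$, (5) gives $s_0\le k^{\alpha+7}e^{-k^\eta}e^{\rho^\alpha+\rho}$, so for large $k$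
$$s_0\le s\le T/2 .$$

**Step 2: the walk does not leave $I$ by time $t$.** This shows that gaps above $b$ are not crossed. Run the walk from $\nu_J$. On the event defining $p_0$ the walk hits $0$ before leaving $J_a\subset I$, and by time $s_0$. The strong Markov property at $\tau_0$ and Lemma 3 give
$$p_0\,P_0(\tau_{I^c}\le t)\le P_{\nu_J}(\tau_{I^c}\le t+s_0)\le2T'\,\partial I/c(J).$$
By (5), with $b-(\rho+\delta)=\delta$, we have $T'\le e^{(\rho+\delta)^\alpha+k+2}\le e^{-k^\eta}e^{b^\alpha+k+2}$. With (7), (E2) and Step 1,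
$$P_0(\tau_{I^c}\le t)\le Ck^{\alpha+3}e^{-k^\eta}.$$

**Step 3: two ways to miss $\Gamma^\circ$.** We cut $I\cap[0,\infty)$ into blocks whose right ends are the points of $\Gamma^\circ$, and show that $\overline X_t$ can be inside a block only if the walk is unusually slow there or has entered it unusually late. Let
$$B_1=\{\omega_0,\dots,\omega_{i_1}\},\qquad B_l=\{\omega_{i_{l-1}+1},\dots,\omega_{i_l}\}\quad(2\le l\le j+1).$$
The gaps with index in $[0,K_+)$ are $\le b$ and those in $(a,b]$ are at $i_1,\dots,i_j$. So all gaps inside a block are $\le a$. Let $\sigma_1=0$; for $l\ge2$ let $\sigma_l$ be the exit time of $D_l=\{x\in I:x\le\omega_{i_{l-1}}\}$. The right end of $J_a$ is $\omega_{i_1}$, so $J_a\subset D_l$. Let $\tau^{(l)}$ be the exit time of $\{x\in I:x<\omega_{i_l}\}$.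

Suppose that $\tau_{I^c}>t$ and $\overline X_t\notin\Gamma^\circ$. Then $\overline X_t\in B_l\setminus\{\omega_{i_l}\}$ for some $l\le j+1$. The walk has not left $I$, so its first entrance into $[\min B_l,\infty)$ is at time $\sigma_l\le t$; it is at a point of $B_l\setminus\{\omega_{i_l}\}$, because the maximum is still below $\omega_{i_l}$ at time $t$, and for the same reason $\tau^{(l)}>t$. If $\sigma_l\le t-s$, then $\tau^{(l)}-\sigma_l>s$. Hence one of the following holds:

- (slow) $\tau^{(l)}-\sigma_l>s$ and $X_{\sigma_l}\in B_l\setminus\{\omega_{i_l}\}$;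
- (late) $l\ge2$ and $t-s<\sigma_l\le t$.

For $l=1$ only the first is possible, since $\sigma_1=0\le t-s$.

**Step 4: the slow alternative.** It is excluded by Lemma 4. Let $x\in B_l\setminus\{\omega_{i_l}\}$, $D=\{y\in I:y<\omega_{i_l}\}$, and take the path inside $B_l$ from $x$ to $\omega_{i_l}$. Its gaps are $\le a$. By (E4), (E3) and (5),
$$E_x\tau^{(l)}\le k^{\alpha+4}e^{a^\alpha}\cdot Ck^2e^k\le Ck^{\alpha+6}e^{-k^\eta}e^{\rho^\alpha+\rho}=Ck^{\alpha+6}e^{-k^\eta}T.$$
By the strong Markov property at $\sigma_l$ and Markov's inequality, the slow alternative has probability at most $Ck^{\alpha+6}e^{-k^\eta}T/s=Ck^{\alpha+6}e^{-k^\eta/2}$.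

**Step 5: the late alternative.** Here we use Lemma 5 and pay a power of $k$ to move from $\nu_{D_l}$ to $0$. Write $\nu=\nu_{D_l}$ and $\sigma=\sigma_l$, the exit time of $D_l$. We have $J\subset J_a\subset D_l\subset I$. The measure $\nu$ restricted to $J$ is $\frac{c(J)}{c(D_l)}\nu_J$, and $\tau_{J_a^c}\le\sigma$ from starts in $J$. By (E2), (E3) and Step 1,
$$P_\nu(\tau_0\le s_0,\ \tau_0<\sigma)\ge\frac{c(J)}{c(D_l)}\,p_0\ge C^{-1}k^{-(\alpha+3)} .$$
On this event let $\tau_0=v\in[0,s_0]\subset[0,s]$. If the time from $\tau_0$ to the exit of $D_l$ is in $(t-s,t]$, then $\sigma\in(t-s+v,t+v]\subset(t-s,t+s]$. The strong Markov property at $\tau_0$ gives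
$$P_\nu(t-s<\sigma\le t+s)\ge C^{-1}k^{-(\alpha+3)}\,P_0(t-s<\sigma\le t).$$
By Lemma 5 the left side is at most $2s/(t-s)\le4s/T=4e^{-k^\eta/2}$, since $t-s\ge T/2$. So the late alternative has probability at most $Ck^{\alpha+3}e^{-k^\eta/2}$.

**Step 6: conclusion.** Summing Steps 4 and 5 over $l\le j+1\le m+2$ and adding Step 2,
$$P_0(\overline X_t\notin\Gamma^\circ)\le Ck^{\alpha+6}e^{-k^\eta/2}\le e^{-k^\eta/4}\qquad\text{for large }k,$$
which is (6). By Lemma 6, $\mathbf P$-a.s. (6) is available at every large $t$, and then $\Gamma^\circ\subset\Gamma_t$ by (E5). This proves Theorem A(i). Moreover $k\ge\frac12(\log t)^{1/\alpha}$ for large $t$, since $\rho(t)^\alpha+\rho(t)=\log t$. Given $\eta'<\eta^*$, choose $\eta\in(\max(\eta',0),\eta^*)$. Then $e^{-k^\eta/4}\le\exp(-2^{-\eta-2}(\log t)^{\eta/\alpha})\le\exp(-(\log t)^{\eta'/\alpha})$ for large $t$, which is Theorem B.1. $\blacksquare$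

## 7. Environments with $q+1$ nearly equal gaps

For (ii) we want times at which $m+2$ sites each carry probability bounded below by a constant. We look for wells $W_1,W_2,\dots$ of comparable mass, separated by gaps whose resistances agree up to a constant factor. Two estimates of the last sections are too crude for this: Lemma 2 loses a factor $k^2$ in the cut, and (E2), (E3) determine the mass of a well only up to powers of $k$. We repair the first by asking for gaps of length at least $1$ next to each large gap, and the second by the ergodic theorem.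

We treat a general $q\in\{0,1,\dots,m\}$, because Theorem B.2 needs all of them; Theorem A(ii) is the case $q=m$. Note that $q(\alpha-1)\le1$. Put $M=3q+8$, $n=\lceil e^k\rceil$ and
$$\mathcal A_k=\{i:e^kk^{-2}<|i|\le Mn\}.$$

**Definition of $\widetilde F_k$.** For integers $3n\le i_0\le4n$ and $3ln\le i_l\le(3l+1)n$, $1\le l\le q+2$, consider the event that

- $R:=g_{i_1}\in[k+\frac14,k+\frac12]$, and $g_{i_l}\in[R,R+k^{1-\alpha}]$ for $2\le l\le q+1$;
- $g_{i_{q+2}}>k+1$ and $g_{-i_0}>k+1$;
- $g_{i_l\pm1}\in[1,k]$ for $1\le l\le q+1$;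
- all other $g_i$ with $i\in\mathcal A_k$ and $-i_0<i<i_{q+2}$ are $\le k$.

Let $\widetilde F_k$ be the union of these events over all tuples $(i_0,\dots,i_{q+2})$. It is measurable with respect to $(g_i)_{i\in\mathcal A_k}$. For $q=0$ there is one gap of size $R$, and then the barrier $g_{i_2}>k+1$.

**Lemma 7.** $\mathbf P$-a.s. $\widetilde F_k$ occurs for infinitely many $k$.

*Proof.* The union is disjoint: on the event of a tuple, $-i_0$ is the first index of $\mathcal A_k$ to the left of $0$ whose gap exceeds $k$, and $i_1,\dots,i_{q+2}$ are the first $q+2$ such indices to the right. The probability that $R\in[k+\frac14,k+\frac12]$ is $e^{-k}(e^{-1/4}-e^{-1/2})$. Given $R$, each further near-equal gap costs $e^{-R}(1-e^{-k^{1-\alpha}})\ge e^{-k-\frac12}\frac12k^{1-\alpha}$. So each event has probability at least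
$$C^{-1}e^{-k}\big(e^{-k-\frac12}\tfrac12k^{1-\alpha}\big)^qe^{-2(k+1)}(e^{-1}-e^{-k})^{2(q+1)}(1-e^{-k})^{Cn}\ge C^{-1}e^{-k(q+3)}k^{-q(\alpha-1)} .$$
There are at least $n^{q+3}$ tuples, hence for large $k$
$$\mathbf P(\widetilde F_k)\ge C^{-1}k^{-q(\alpha-1)}\ge C^{-1}/k.\tag{8}$$
The size $R$ is free in an interval of fixed length, so only $q$ of the $q+1$ near-equal gaps cost a factor $k^{1-\alpha}$; this is where $q\le m$ enters.

It remains to find independence along a subsequence. Let $k_j=\lceil4j\log j\rceil$. Since $x\mapsto4x\log x$ has derivative at least $4\log j$ on $[j,j+1]$, we have $k_{j+1}-k_j\ge4\log j-1$, so $e^{k_{j+1}-k_j}\ge j^4/e$, while $k_{j+1}^2\le Cj^2\log^2j$. For large $j$ this gives $e^{k_{j+1}}k_{j+1}^{-2}>M\lceil e^{k_j}\rceil$. So the index sets $\mathcal A_{k_j}$ are disjoint for large $j$, and the events $\widetilde F_{k_j}$ are independent. By (8) and $\sum_j1/k_j=\infty$, the second Borel–Cantelli lemma shows that infinitely many of them occur. $\square$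

When $\frac1{\alpha-1}$ is an integer and $q=m$, for instance $\alpha=2$ and $q=1$, the exponent in (8) is exactly $q(\alpha-1)=1$. The thinning to $k_j$ costs only a logarithm, and $\sum_j\frac1{j\log j}$ still diverges.

**Lemma 8 (background).** $\mathbf P$-a.s., for all large integers $k$:

- (G1) $g_i\le k$ for $|i|\le e^kk^{-2}$.
- (G2) $S_i\le3k$ for $|i|\le Mn+1$.
- (G3) $\sum_{|i|\le Mn}e^{g_i^\alpha}1_{\{g_i\le k\}}\le k^4e^{k^\alpha}$.
- (G4) With $\mu=\mathbf E\,c(\omega_0)\in(0,\infty)$: for all integers $-Mn\le u<v\le Mn$ with $v-u\ge2n$, $\frac\mu2(v-u)\le\sum_{u<i\le v}c(\omega_i)\le2\mu(v-u)$.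

*Proof.* (G1) fails with probability at most $(2e^kk^{-2}+1)e^{-k}\le Ck^{-2}$. (G2) fails with probability at most $Ce^ke^{-3k}=Ce^{-2k}$, by Lemma 1. In (G3) the mean is at most $Cn\,k\,e^{k^\alpha-k}\le Cke^{k^\alpha}$, as in the proof of (E4), so the failure probability is at most $Ck^{-3}$. All three are summable.

For (G4), $\mu$ is finite since $c(\omega_0)\le eS_0$. The sequence $(c(\omega_i))_i$ is a shift-equivariant function of the i.i.d. gaps, hence stationary and ergodic. Put $A_v=\sum_{0<i\le v}c(\omega_i)$ for $v\ge0$ and $A_v=-\sum_{v<i\le0}c(\omega_i)$ for $v<0$. Then $\sum_{u<i\le v}c(\omega_i)=A_v-A_u$ for all $u<v$. By the ergodic theorem in both directions $A_v/v\to\mu$ a.s. as $v\to\pm\infty$, so there is an a.s. finite random $V$ with $|A_v-\mu v|\le\frac\mu{4M}|v|+V$ for all $v\in\mathbb Z$. For $u,v$ as in (G4),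
$$\Big|\sum_{u<i\le v}c(\omega_i)-\mu(v-u)\Big|\le\frac\mu{4M}\cdot2Mn+2V\le\frac\mu4(v-u)+2V\le\frac\mu2(v-u)$$
as soon as $2V\le\frac\mu2n$, that is, for all large $k$. $\square$

## 8. Passing from well to well with probability of order one

Fix an environment with (G1)–(G4) for all large $k$ and with infinitely many $\widetilde F_k$, and a large $k$ for which $\widetilde F_k$ occurs. Define the wells
$$W_1=\{\omega_i:-i_0<i\le i_1\},\qquad W_l=\{\omega_i:i_{l-1}<i\le i_l\}\quad(2\le l\le q+2).$$
By construction and (G1), all gaps inside the wells are $\le k$. Since $|W_1|=i_0+i_1\in[6n,8n]$ and $|W_l|=i_l-i_{l-1}\in[2n,4n]$ for $l\ge2$, (G4) gives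
$$\mu n\le c(W_l)\le16\mu n .$$

**Step 1: sharp cuts.** We remove the factor $k^2$ of Lemma 2. Let $1\le l\le q+1$ and $g=g_{i_l}$. Since $g\ge k$, convexity gives $(g+x+y)^\alpha\ge g^\alpha+\alpha k^{\alpha-1}(x+y)$ for $x,y\ge0$. The gaps next to gap $i_l$ are $\ge1$, so each point on one side of it, other than the edge point, is at distance $x\ge1$ from the edge point, and then $\alpha k^{\alpha-1}x\ge(\alpha k^{\alpha-1}-1)+x$. Summing $e^{-\alpha k^{\alpha-1}x}$ over one side gives, by (G2), at most $1+3k\,e^{1-\alpha k^{\alpha-1}}$. Hence the conductance across gap $i_l$ is at most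
$$e^{-g^\alpha}\big(1+3k\,e^{1-\alpha k^{\alpha-1}}\big)^2\le2e^{-g^\alpha}\le2e^{-R^\alpha}$$
for large $k$. Across the gaps $-i_0$ and $i_{q+2}$, Lemma 2 and (G2) give at most $81k^2e^{-(k+1)^\alpha}\le e^{-R^\alpha}$ for large $k$, because $R\le k+\frac12$ and $(k+1)^\alpha-(k+\frac12)^\alpha\ge\frac\alpha2k^{\alpha-1}$. So for all $l\le q+2$
$$\partial W_l\le4e^{-R^\alpha}.\tag{9}$$
In the other direction, put $\kappa=\alpha2^{\alpha-1}$. For $l\le q+1$,
$$g_{i_l}^\alpha\le R^\alpha+\alpha k^{1-\alpha}(R+1)^{\alpha-1}\le R^\alpha+\kappa,$$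
as $R+1\le2k$. The relevant time scale is $t_0=ne^{R^\alpha}$. Put also
$$\xi_k=k^6e^{k^\alpha-(k+1/4)^\alpha}\to0,\qquad e_k=\frac{16\mu}k+4\xi_k\to0 ;$$
since $R\ge k+\frac14$, we have $k^6e^{k^\alpha}\le\xi_ke^{R^\alpha}$.

We need one more network estimate.

**Lemma 9 (order of events).** Let $Q$ be finite and $\tau=\tau_{Q^c}$. If $x\ne y$ in $Q$ are joined inside $Q$ by a path of resistance $r$, then $P_x(\tau<\tau_y)\le r\,\partial Q$. If $y\in Q$ and $z\notin Q$, then $P_y(X_\tau=z)\ge c(y,z)/\partial Q$.

*Proof.* Decompose the path of the walk into excursions from its starting point. In the first case, the excursion that first meets $Q^c\cup\{y\}$ decides, and by (3) and (4)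
$$P_x(\tau<\tau_y)\le\frac{P_x(\tau<\tau_x^+)}{P_x(\tau\wedge\tau_y<\tau_x^+)}\le\frac{\partial Q/c(x)}{1/(r\,c(x))}=r\,\partial Q .$$
In the second case, with excursions from $y$, keeping only the direct jump to $z$ in the numerator,
$$P_y(X_\tau=z)=\frac{P_y(X_\tau=z,\ \tau<\tau_y^+)}{P_y(\tau<\tau_y^+)}\ge\frac{c(y,z)/c(y)}{\partial Q/c(y)}=\frac{c(y,z)}{\partial Q}.\qquad\square$$

**Step 2: inside a well the walk goes everywhere quickly.** For $x,y\in W_l$ we claim
$$P_x(\tau_y\le\xi_kt_0,\ \tau_y<\tau_{W_l^c})\ge1-e_k.\tag{10}$$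
Let $x\ne y$; the case $x=y$ is trivial. By (G3), $x$ and $y$ are joined in $W_l$ with resistance at most $k^4e^{k^\alpha}$. Lemma 4 with $D=W_l\setminus\{y\}$ gives $E_x[\tau_y\wedge\tau_{W_l^c}]\le16\mu nk^4e^{k^\alpha}$, so $P_x(\tau_y\wedge\tau_{W_l^c}>k^5ne^{k^\alpha})\le16\mu/k$, and $k^5ne^{k^\alpha}\le\xi_kt_0$. By Lemma 9 and (9), $P_x(\tau_{W_l^c}<\tau_y)\le k^4e^{k^\alpha}\cdot4e^{-R^\alpha}\le4\xi_k$. Adding the two gives (10).

**Step 3: the walk may stay in a well for any fixed multiple of $t_0$.** With $\theta=\mu/16$ we claim, for all $x\in W_l$ and $r\in\mathbb N$,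
$$P_x(\tau_{W_l^c}>r\theta t_0)\ge2^{-r}.\tag{11}$$
By Lemma 3 and (9), $P_{\nu_{W_l}}(\tau_{W_l^c}\le\theta t_0)\le\theta ne^{R^\alpha}\cdot4e^{-R^\alpha}/(\mu n)=\frac14$. So some $y\in W_l$ has $P_y(\tau_{W_l^c}\le\theta t_0)\le\frac14$. By (10) and the strong Markov property at $\tau_y$, every $x\in W_l$ satisfies $P_x(\tau_{W_l^c}>\theta t_0)\ge(1-e_k)\frac34\ge\frac12$ for large $k$. On this event the walk is in $W_l$ at time $\theta t_0$, so the Markov property lets us iterate.

**Step 4: the walk may step into the next well in a time of order $t_0$.** We claim that there are constants $p>0$ and $C'\ge1$ such that for $l\le q+1$ and $x\in W_l$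
$$P_x\big(\tau_{W_l^c}\le C't_0,\ X_{\tau_{W_l^c}}=\omega_{i_l+1}\big)\ge p/2.\tag{12}$$
By Lemma 9 with $y=\omega_{i_l}$ and $z=\omega_{i_l+1}$, and (9), $P_y(X_{\tau_{W_l^c}}=z)\ge e^{-R^\alpha-\kappa}/(4e^{-R^\alpha})=e^{-\kappa}/4=:p$. By (10), from any $x\in W_l$ this probability is at least $(1-e_k)p\ge\frac34p$. By Lemma 4, with the path inside $W_l$ to $\omega_{i_l}$ followed by the edge across gap $i_l$,
$$E_x\tau_{W_l^c}\le16\mu n\big(k^4e^{k^\alpha}+e^{R^\alpha+\kappa}\big)\le17\mu e^\kappa t_0\qquad\text{for large }k.$$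
With $C'=\max(1,68\mu e^\kappa/p)$ we get $P_x(\tau_{W_l^c}>C't_0)\le p/4$, and $\frac34p-\frac14p=\frac p2$.

**Step 5: $q+2$ sites with positive probability at one time.** Let $t^*=(q+2)C't_0$ and $r=\lceil(q+2)C'/\theta\rceil$, so $r\theta t_0\ge t^*$. Fix $1\le l\le q+2$. Start from $0\in W_1$. By (12) and the strong Markov property, with probability at least $(p/2)^{l-1}$ the walk passes through $W_1\to W_2\to\dots\to W_l$, leaving each of $W_1,\dots,W_{l-1}$ directly into the next well, and is in $W_l$ by time $(l-1)C't_0\le(q+1)C't_0$. From its entrance point, by (10) and (11), with probability at least $2^{-r}-e_k$ both of these happen: it hits $\omega_{i_l}$ within time $\xi_kt_0\le C't_0$ before leaving $W_l$, and it does not leave $W_l$ for a time $t^*$ after the entrance. On this event the walk has visited $\omega_{i_l}$ by time $t^*$ and has stayed in $W_1\cup\dots\cup W_l$, whose largest point is $\omega_{i_l}$. So $\overline X_{t^*}=\omega_{i_l}$. For large $k$ we have $e_k\le2^{-r-1}$, and therefore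
$$P_0(\overline X_{t^*}=\omega_{i_l})\ge\varepsilon^{(q)}:=(p/2)^{q+1}2^{-r-1},\qquad l=1,\dots,q+2.\tag{13}$$
The number $\varepsilon^{(q)}$ is deterministic, and $t^*\to\infty$ along the infinitely many $k$ for which $\widetilde F_k$ occurs. Put $\varepsilon_0:=\min_{0\le q\le m}\varepsilon^{(q)}$. The case $q=m$ is Theorem A(ii). $\blacksquare$

## 9. The limit points of $N_\varepsilon(t)$: proof of Theorem B.2

Let $0<\varepsilon<\varepsilon_0$. By (6) and Lemma 6, a.s. $N_\varepsilon(t)\le m+2$ for all large $t$; and $N_\varepsilon\ge1$, since the empty set has probability $0<1-\varepsilon$. So all limit points are in $\{1,\dots,m+2\}$.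

**Step 1: the value $1$, and convergence in probability.** We use that at a fixed time undecided gaps are rare. Let $t$ be deterministic, with its $k$ and $\rho$. By the proof of Lemma 6, (E1)–(E4) hold with $\mathbf P$-probability tending to $1$. With probability at least $1-3\delta_k\to1$ the first right gap exceeding $a$ also exceeds $b$, so that no $g_i$ with $0\le i<K_+$ lies in $(a,b]$. Then (E5) holds, $\Gamma^\circ=\{\omega_{K_+}\}$, and (6) gives $N_\varepsilon(t)=1$ for large $k$. So $\mathbf P(N_\varepsilon(t)=1)\to1$. By the reverse Fatou lemma, $\mathbf P(N_\varepsilon(t)=1\text{ for infinitely many }t\in\mathbb N)=1$.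

**Step 2: the values $q+2$ with $0\le q\le m$.** Here we check that at the times $t^*$ of Section 8 the set $\Gamma^\circ$ of Section 6 consists exactly of the $q+2$ sites in (13). Let $t^*$ be as in (13). A set of fewer than $q+2$ points misses one of those sites, so it has probability at most $1-\varepsilon^{(q)}<1-\varepsilon$. Hence $N_\varepsilon(t^*)\ge q+2$.

Conversely, since $t^*=(q+2)C'ne^{R^\alpha}$,
$$\rho(t^*)^\alpha+\rho(t^*)=\log t^*=R^\alpha+k+O(1)=R^\alpha+R+O(1),\qquad R\in[k+\tfrac14,k+\tfrac12].$$
The function $x\mapsto x^\alpha+x$ has derivative $\ge1$, so $|\rho(t^*)-R|=O(1)$; its derivative is of order $k^{\alpha-1}$ at distance $O(1)$ from $k$, so in fact $|\rho(t^*)-R|=O(k^{1-\alpha})=o(\delta_k)$. Therefore the level attached to $t^*$ is the same $k$, and the grid point satisfies $\rho\le\rho(t^*)\le\rho+\delta_k$. From $a=\rho-\delta_k\le\rho(t^*)-\delta_k$, $a\ge\rho(t^*)-2\delta_k$, $b=\rho+2\delta_k\ge\rho(t^*)+\delta_k$, $b\le\rho(t^*)+2\delta_k$ and $k^{1-\alpha}=o(\delta_k)$ we get, for large $k$,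
$$k<a<R\le g_{i_l}\le R+k^{1-\alpha}<b<k+1\qquad(1\le l\le q+1).$$
All other gaps with index in $[0,i_{q+2})$ are $\le k<a$, and $g_{i_{q+2}}>k+1>b$. So $K_+=i_{q+2}$, and the set $\Gamma^\circ$ at time $t^*$ is exactly $\{\omega_{i_1},\dots,\omega_{i_{q+2}}\}$. By Lemma 6, (E1)–(E5) hold a.s. at all large levels, so (6) gives $N_\varepsilon(t^*)\le q+2$ for large $k$.

Hence $N_\varepsilon(t^*)=q+2$ for arbitrarily large $t^*$, for each $q=0,\dots,m$. With Step 1, the set of limit points is a.s. exactly $\{1,2,\dots,m+2\}$. $\blacksquare$
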